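# Label sets of directed paths and stable sets: a counterexample in type $A_{10}$

## 1. Torsion pairs, hearts and forward tilts

Throughout, $\mathbf k$ is an algebraically closed field, $Q$ is a Dynkin quiver (connected, of type $A$, $D$ or $E$), and a module means a finite-dimensional representation of $Q$. (With the opposite convention for modules, replace $Q$ by $Q^{op}$.) We write $\mathcal D(Q)=\mathcal D^b(\operatorname{mod}\mathbf kQ)$ and $\mathcal H_Q=\operatorname{mod}\mathbf kQ$, and $S_v$ is the simple module at the vertex $v$. The extension closure of classes $\mathcal A,\mathcal B,\dots$ is written $\langle\mathcal A,\mathcal B,\dots\rangle$. We use three textbook facts. There are finitely many indecomposable modules up to isomorphism. Each of them satisfies $\operatorname{End}M=\mathbf k$ and $\operatorname{Ext}^1(M,M)=0$. Since $\mathbf kQ$ is hereditary, every object $E$ of $\mathcal D(Q)$ is isomorphic to $\bigoplus_i H^i(E)[-i]$.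

**Definition (torsion pair).** A torsion pair in an abelian category is a pair $(\mathcal T,\mathcal F)$ of full subcategories with $\operatorname{Hom}(\mathcal T,\mathcal F)=0$ such that every object $E$ has an exact sequence $0\to T\to E\to F\to0$ with $T\in\mathcal T$, $F\in\mathcal F$.

Each half determines the other: $\mathcal F=\mathcal T^\perp=\{F:\operatorname{Hom}(\mathcal T,F)=0\}$ and $\mathcal T={}^\perp\mathcal F$. In $\operatorname{mod}\mathbf kQ$, a class $\mathcal T\ni 0$ closed under quotients and extensions is always a torsion class. Indeed, a sum of two submodules in $\mathcal T$ is a quotient of their direct sum, so each $X$ has a largest submodule $tX\in\mathcal T$. A nonzero map from $\mathcal T$ to $X/tX$ has image $I/tX\in\mathcal T$ with $I\supsetneq tX$ and $I\in\mathcal T$, which is impossible. Dually, a class containing $0$ and closed under submodules and extensions is a torsion-free class.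

**Example.** Let $Q$ be $1\to2$. The indecomposables are $S_1,S_2$ and the module $P$ with dimension vector $(1,1)$. The only proper nonzero submodule of $P$ is $S_2$, and $P/S_2=S_1$. Here $(\operatorname{add}S_2,\operatorname{add}S_1)$ is a torsion pair, and so is $(\operatorname{add}(P,S_1),\operatorname{add}S_2)$.

**Definition (heart).** A t-structure on $\mathcal D(Q)$ is given by its aisle: a full subcategory $\mathcal U$, closed under $[1]$ and extensions, such that every $E$ lies in a triangle $A\to E\to B\to A[1]$ with $A\in\mathcal U$ and $B\in\mathcal U^\perp$. It is bounded if every object lies in $\mathcal U[-m]\cap(\mathcal U[m])^\perp$ for some $m$. Its heart is $\mathcal H=\mathcal U\cap(\mathcal U[1])^\perp$. A heart is finite if all its objects have finite length and it has finitely many simple objects.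

Recall that $\mathcal U={}^\perp(\mathcal U^\perp)$, so aisles and hearts are closed under direct summands. The heart is abelian, and its short exact sequences are the triangles with all three terms in $\mathcal H$. Also $\operatorname{Hom}(\mathcal H,\mathcal H[-m])=0$ for $m>0$. In the bounded case $\mathcal U=\langle\mathcal H[m]:m\ge0\rangle$ and $\mathcal U^\perp=\langle\mathcal H[-m]:m>0\rangle$. Consequently *nested hearts of bounded t-structures coincide*: if $\mathcal H\subset\mathcal H'$, then $\mathcal U\subset\mathcal U'$ and $\mathcal U^\perp\subset\mathcal U'^\perp$. The second inclusion gives $\mathcal U'\subset\mathcal U$.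

**Definition (forward tilt).** Let $(\mathcal X,\mathcal Y)$ be a torsion pair in a heart $\mathcal H$. The forward tilt of $\mathcal H$ at it is $\langle\mathcal Y[1],\mathcal X\rangle$, again the heart of a bounded t-structure (Happel–Reiten–Smalø). It is the forward simple tilt at a simple object $S$ if $\mathcal Y=\langle S\rangle$. For a torsion pair in $\operatorname{mod}\mathbf kQ$ we write $\mathcal H(\mathcal T,\mathcal F)=\langle\mathcal F[1],\mathcal T\rangle$. So $\mathcal H(\operatorname{mod}\mathbf kQ,0)=\mathcal H_Q$ and $\mathcal H(0,\operatorname{mod}\mathbf kQ)=\mathcal H_Q[1]$.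

**Example.** For $1\to2$, the forward simple tilt of $\mathcal H_Q$ at $S_1$ is $\mathcal H(\operatorname{add}S_2,\operatorname{add}S_1)=\langle S_1[1],S_2\rangle$.

The next lemma recognizes simple tilts by looking at modules only.

**Lemma 1.** Let $(\mathcal T,\mathcal F)$, $(\mathcal T',\mathcal F')$ be torsion pairs in $\operatorname{mod}\mathbf kQ$ with $\mathcal T'\subset\mathcal T$ and $\mathcal T\cap\mathcal F'=\operatorname{add}M$, $M$ indecomposable. Then $M$ is simple in $\mathcal H=\mathcal H(\mathcal T,\mathcal F)$, and $\mathcal H(\mathcal T',\mathcal F')$ is the forward simple tilt of $\mathcal H$ at $M$. All hearts $\mathcal H(\mathcal T,\mathcal F)$ are finite.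

*Proof.* Put $\mathcal Y=\operatorname{add}M=\mathcal T\cap\mathcal F'$ and $\mathcal X=\langle\mathcal F[1],\mathcal T'\rangle\subset\mathcal H$.

**Torsion pair.** We check that $(\mathcal X,\mathcal Y)$ is a torsion pair in $\mathcal H$. We have $\operatorname{Hom}(\mathcal F[1],\mathcal Y)=0$, since there are no negative extensions between modules, and $\operatorname{Hom}(\mathcal T',\mathcal Y)\subset\operatorname{Hom}(\mathcal T',\mathcal F')=0$. So $\operatorname{Hom}(\mathcal X,\mathcal Y)=0$. Let $E\in\mathcal H$. There is an exact sequence $0\to F[1]\to E\to T\to0$ in $\mathcal H$ with $F\in\mathcal F$, $T\in\mathcal T$. The second torsion pair gives $0\to T'\to T\to Y\to0$ with $T'\in\mathcal T'$, $Y\in\mathcal F'$. As a quotient of $T$, the module $Y$ is in $\mathcal T$, so $Y\in\mathcal Y$. All three terms lie in $\mathcal T\subset\mathcal H$, so this sequence is exact in $\mathcal H$ too. The kernel of $E\to T\to Y$ is an extension of $T'$ by $F[1]$, so it lies in $\mathcal X$.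

**Tilt.** We identify the tilted heart. From $\mathcal T'\subset\mathcal T$ we get $\mathcal F\subset\mathcal F'$. So $\langle\mathcal Y[1],\mathcal X\rangle=\langle\mathcal Y[1],\mathcal F[1],\mathcal T'\rangle\subset\langle\mathcal F'[1],\mathcal T'\rangle=\mathcal H(\mathcal T',\mathcal F')$, and nested hearts coincide.

**Simplicity.** A subobject of $M$ in $\mathcal H$ lies in the torsion-free class $\mathcal Y$, so it is $M^r$. Because $\operatorname{End}M=\mathbf k$, a nonzero map $M^r\to M$ is a split epimorphism with kernel $M^{r-1}$. If it is mono, then $r=1$ and it is an isomorphism. So $M$ is simple, and $\langle M\rangle=\operatorname{add}M=\mathcal Y$ because $\operatorname{Ext}^1(M,M)=0$.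

**Finiteness.** Objects of $\mathcal H$ have cohomology in degrees $-1,0$ only, so an indecomposable object of $\mathcal H$ is $N$ or $N[1]$ with $N$ one of the finitely many indecomposable modules. Let $G$ be the direct sum of those lying in $\mathcal H$. For a proper subobject $Y\subsetneq X$ in $\mathcal H$ the injection $\operatorname{Hom}(G,Y)\to\operatorname{Hom}(G,X)$ is not surjective. Otherwise the inclusion of each indecomposable summand of $X$ would factor through $Y$, hence so would $\mathrm{id}_X$, and $Y\to X$ would be epi. So lengths are bounded by $\dim\operatorname{Hom}(G,X)$. Simple objects are indecomposable, so there are finitely many. $\square$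

## 2. Directed paths, induced paths, and the conjecture

**Definition (exchange graph, labels).** The exchange graph $\operatorname{EG}(Q)$ has as vertices the finite hearts of bounded t-structures on $\mathcal D(Q)$. It has an edge $\mathcal H\xrightarrow{S}\mathcal H'$, labelled $S$, whenever $\mathcal H'$ is the forward simple tilt of $\mathcal H$ at a simple object $S$. Let $\mathrm{dpath}(Q)$ be the set of directed paths from $\mathcal H_Q$ to $\mathcal H_Q[1]$. On such a path every label is an indecomposable module (rechecked in Section 4). A path is written as a word $T_1\cdot T_2\cdots T_m$, where $T_m$ labels the **first** edge traversed and $T_1$ the last.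

By Lemma 1, a path is obtained from any chain of torsion pairs from $(\operatorname{mod}\mathbf kQ,0)$ to $(0,\operatorname{mod}\mathbf kQ)$ in which the torsion classes decrease and each intersection (old torsion class) $\cap$ (new torsion-free class) is $\operatorname{add}$ of one indecomposable. That indecomposable is the label.

**Example.** For $1\to2$ take the torsion-free classes $0,\ \operatorname{add}S_1,\ \operatorname{mod}\mathbf kQ$, with torsion classes $\operatorname{mod}\mathbf kQ,\ \operatorname{add}S_2,\ 0$. The intersections are $\operatorname{add}S_1$, $\operatorname{add}S_2$, which gives the word $S_2\cdot S_1$. Now take the torsion-free classes $0,\ \operatorname{add}S_2,\ \operatorname{add}(S_2,P),\ \operatorname{mod}\mathbf kQ$, with torsion classes $\operatorname{mod}\mathbf kQ,\ \operatorname{add}(P,S_1),\ \operatorname{add}S_1,\ 0$. The labels in order of traversal are $S_2,P,S_1$, and the word is $S_1\cdot P\cdot S_2$. This is a longest path: the longest paths are those in which every indecomposable occurs exactly once.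

**Definition (weak equivalence).** Two paths in $\mathrm{dpath}(Q)$ are weakly equivalent if their unordered sets of labels coincide.

**Example.** Let $Q$ be $1\to2\leftarrow3$. The torsion-free classes $0,\ \operatorname{add}S_1,\ \operatorname{add}(S_1,S_3),\ \operatorname{mod}\mathbf kQ$ have torsion classes $\operatorname{mod}\mathbf kQ$, ${}^\perp S_1$, $\operatorname{add}S_2$, $0$. (A module without quotients $S_1$ and $S_3$ is supported at $2$.) The intersections are $\operatorname{add}S_1$, then $\operatorname{add}S_3$, then $\operatorname{add}S_2$, so the word is $S_2\cdot S_3\cdot S_1$. Exchanging the roles of $1$ and $3$ gives $S_2\cdot S_1\cdot S_3$. These are two different, weakly equivalent paths.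

**Definition (stability function).** A stability function on $\mathcal H_Q$ is a group homomorphism $Z\colon K(\mathcal H_Q)\to\mathbb C$ sending every nonzero module into $\{re^{i\pi\theta}:r>0,\ 0<\theta\le1\}$. The phase of $M$ is $\mu_Z(M)=\frac1\pi\arg Z(M)$. A nonzero module $M$ is $Z$-stable if $\mu_Z(N)<\mu_Z(M)$ for every proper nonzero submodule $N$.

A stable module is indecomposable: if $M=A\oplus B$ with $A,B\neq0$, then $\mu_Z(M)$ lies between $\mu_Z(A)$ and $\mu_Z(B)$, so these cannot both be smaller.

**Definition (induced path).** A path $T_1\cdots T_m$ in $\mathrm{dpath}(Q)$ is induced by $Z$ if $\{T_1,\dots,T_m\}$ is exactly the set of $Z$-stable indecomposables and $\mu_Z(T_1)>\mu_Z(T_2)>\dots>\mu_Z(T_m)$. In other words, phases strictly increase in the order of traversal.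

**Example.** For $1\to2$, the module $P$ is stable exactly when $\mu_Z(S_2)<\mu_Z(P)$, which is the same as $\mu_Z(S_2)<\mu_Z(S_1)$. If $\mu_Z(S_2)<\mu_Z(S_1)$, the stable set is $\{S_1,P,S_2\}$ with $\mu_Z(S_1)>\mu_Z(P)>\mu_Z(S_2)$, and $S_1\cdot P\cdot S_2$ is induced. If $\mu_Z(S_1)<\mu_Z(S_2)$, the stable set is $\{S_1,S_2\}$, and $S_2\cdot S_1$ is induced.

The question is whether stability functions see all of $\mathrm{dpath}(Q)$ up to the order of the labels. It is posed in Yu Qiu, "Stability conditions and quantum dilogarithm identities for Dynkin quivers", arXiv:1111.1010 (2011). (Reineke's conjecture is equivalent to the statement that some longest path is induced.)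

**Conjecture.** There is an induced path in each weak equivalence class in $\mathrm{dpath}(Q)$.

The conjecture is false. Let
$$Q_{10}:\qquad 1\to2\to3\to4\to5\leftarrow6\leftarrow7\to8\to9\to10 .$$

**Theorem 1.** There is a path in $\mathrm{dpath}(Q_{10})$ whose set $\mathcal S$ of labels is not the set of $Z$-stable indecomposables for any stability function $Z$ on $\mathcal H_{Q_{10}}$. Hence its weak equivalence class contains no induced path.

**Theorem 2.** The same holds for every Dynkin quiver containing $Q_{10}$ as a full subquiver. So the conjecture fails for suitable orientations of $A_n$ for every $n\ge10$, and of $D_n$ for every $n\ge11$.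

**Theorem 3 (type $A$, any orientation).** (a) The paths in $\mathrm{dpath}(Q)$ are exactly the paths $p(<)$ constructed in Section 3 from admissible orders, i.e. from maximal chains of the weak order on $\mathfrak S_{n+1}$. (b) The conjecture is true for all orientations of $A_n$, $n\le6$.

The arguments below do not decide $A_7,A_8,A_9$, type $E$, or small $D_n$.

The plan is to translate paths in type $A$ into orders on pairs of integers, and stability functions into configurations of points in the plane. The conjecture then asks whether certain combinatorial data can be realized by points.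

## 3. Interval modules and admissible orders

Let $Q$ have type $A_n$ with vertices $1,\dots,n$ in a row. For $1\le k\le n-1$ put $\varepsilon_k=U$ if the arrow is $k\to k+1$, and $\varepsilon_k=D$ if it is $k+1\to k$. The indecomposables are the interval modules $M(i,j)$, $0\le i<j\le n$, with support $\{i+1,\dots,j\}$. We write $ij$ or $(i,j)$ for the pair.

A submodule of $M(i,j)$ is a subset of the support closed under the arrows. Submodules and quotients of $M(i,j)$ are direct sums of intervals, namely the connected components of their supports. Looking at the two ends of an interval we get: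

- $M(p,q)$, $i\le p<q\le j$, is a submodule of $M(i,j)$ iff ($p=i$ or $\varepsilon_p=U$) and ($q=j$ or $\varepsilon_q=D$).
- $M(p,q)$ is a quotient of $M(i,j)$ iff ($p=i$ or $\varepsilon_p=D$) and ($q=j$ or $\varepsilon_q=U$).
- If $N\subset M(i,j)$, the components of $N$ and of $M(i,j)/N$ subdivide $(i,j)$ into consecutive intervals.

In particular, for $i<k<j$: if $\varepsilon_k=U$, then $M(k,j)$ is a submodule with quotient $M(i,k)$. If $\varepsilon_k=D$, then $M(i,k)$ is a submodule with quotient $M(k,j)$.

**Example.** For $1\to2\leftarrow3$ we have $\varepsilon_1=U$, $\varepsilon_2=D$. Then $M(1,2)=S_2$ is a submodule of $M(0,3)$ with quotient $M(0,1)\oplus M(2,3)$, and $01,12,23$ subdivide $03$.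

**Definition (admissible order).** A total order $<$ on the pairs $ij$, $0\le i<j\le n$, is admissible if for all $i<k<j$ the pair $ij$ lies strictly between $ik$ and $kj$. Given such an order, put
$$\mathcal S(<)=\{M(i,j):\ \text{for all } i<k<j:\ ik>kj\ \text{if}\ \varepsilon_k=U,\quad ik<kj\ \text{if}\ \varepsilon_k=D\}.$$

**Example.** For $n=2$ the admissible orders are $01<02<12$ and $12<02<01$. If $\varepsilon_1=U$, the first gives $\mathcal S(<)=\{S_1,S_2\}$ and the second gives all three indecomposables. These are the two label sets found for $1\to 2$, each in its order of traversal.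

Fix an admissible order. For an initial segment $L$ call pairs in $L$ (and their modules) low, and the others high. If all pieces of a subdivision of $(i,j)$ are low, then $ij$ is low, and likewise for high. For two pieces this holds because $ij$ lies between them and $L$ is an initial segment. In general, use induction on the number of pieces. Let $\mathcal T_L$ be the class of modules all of whose indecomposable quotients are high, and $\mathcal F_L$ the class of modules all of whose indecomposable submodules are low.

**Lemma 2.** $(\mathcal T_L,\mathcal F_L)$ is a torsion pair.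

*Proof.* **Torsion class.** We show that $\mathcal T_L$ is closed under quotients and extensions. Quotients are clear. Let $0\to A\to X\to B\to0$ with $A,B\in\mathcal T_L$, let $Y=M(i,j)$ be a quotient of $X$, and let $Y_1$ be the image of $A$ in $Y$. The components of $Y_1$ are quotients of $A$, those of $Y/Y_1$ are quotients of $B$. So all are high, and they subdivide $(i,j)$. Hence $ij$ is high.

**Orthogonal.** It remains to show $\mathcal F_L=\mathcal T_L^\perp$. If $X\to F$ is a nonzero map with $X\in\mathcal T_L$, $F\in\mathcal F_L$, an indecomposable summand of its image is a quotient of $X$, hence high, and a submodule of $F$, hence low, a contradiction. So $\mathcal F_L\subset\mathcal T_L^\perp$. Conversely, let $X\in\mathcal T_L^\perp$ and suppose $X$ has a high indecomposable submodule; let $Y$ be one of minimal length. Suppose $Y$ had a low indecomposable quotient, with kernel $K$. Then $K\ne0$, since $Y$ is high. If all components of $K$ were low, $Y$ would be subdivided into low pieces and be low. So some component of $K$ is a high submodule of $X$ shorter than $Y$, a contradiction. Hence $Y\in\mathcal T_L$,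 and $Y\hookrightarrow X$ contradicts $X\in\mathcal T_L^\perp$. $\square$

**Lemma 3.** Let $\pi=ij$ be the smallest pair not in $L$, and $L'=L\cup\{\pi\}$. Then $\mathcal T_{L'}\subset\mathcal T_L$. If $M(\pi)\in\mathcal S(<)$, then $\mathcal T_L\cap\mathcal F_{L'}=\operatorname{add}M(\pi)$. Otherwise $\mathcal T_L\cap\mathcal F_{L'}=0$ and the two torsion pairs coincide.

*Proof.* **Reduction.** High for $L'$ implies high for $L$, which gives the inclusion. An indecomposable summand of an object of $\mathcal T_L\cap\mathcal F_{L'}$ is high for $L$ and low for $L'$, so it is $M(\pi)$. Thus the intersection is $\operatorname{add}M(\pi)$ or $0$. It contains $M(\pi)$ iff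
$$\text{all interval quotients of }M(\pi)\text{ are}\ge\pi\text{ and all interval submodules are}\le\pi.\tag{1}$$

**(1) implies membership.** Let $i<k<j$. If $\varepsilon_k=U$, apply (1) to the quotient $M(i,k)$ and the submodule $M(k,j)$ to get $ik>ij>kj$. If $\varepsilon_k=D$, we get $ik<ij<kj$ in the same way. So $M(\pi)\in\mathcal S(<)$.

**Membership implies (1).** Let $M(\pi)\in\mathcal S(<)$. By admissibility $ik>ij>kj$ if $\varepsilon_k=U$, and $ik<ij<kj$ if $\varepsilon_k=D$. This settles the proper intervals sharing an end with $(i,j)$: a quotient $M(i,q)$ has $\varepsilon_q=U$ and $iq>ij$; a quotient $M(p,j)$ has $\varepsilon_p=D$ and $pj>ij$; a submodule $M(i,q)$ has $\varepsilon_q=D$ and $iq<ij$; a submodule $M(p,j)$ has $\varepsilon_p=U$ and $pj<ij$. Now let $i<p<q<j$. If $M(p,q)$ is a quotient, then $\varepsilon_p=D$, $\varepsilon_q=U$, so $pj>ij>qj$. As $pj$ lies between $pq$ and $qj$, we get $pq>pj>ij$. If $M(p,q)$ is a submodule, then $\varepsilon_p=U$, $\varepsilon_q=D$, so $pj<ij<qj$ and hence $pq<pj<ij$.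

**Zero intersection.** Suppose $\mathcal T_L\cap\mathcal F_{L'}=0$ and $X\in\mathcal T_L$. The torsion-free quotient of $X$ for $L'$ is in $\mathcal F_{L'}$, and in $\mathcal T_L$ as a quotient of $X$, so it is $0$. Hence $X\in\mathcal T_{L'}$, and $\mathcal T_L=\mathcal T_{L'}$. $\square$

**Corollary 4.** Every admissible order $<$ gives a path $p(<)\in\mathrm{dpath}(Q)$ with label set $\mathcal S(<)$, the labels being traversed in increasing order.

*Proof.* For $L=\emptyset$ everything is high and the torsion pair is $(\operatorname{mod}\mathbf kQ,0)$. When $L$ contains all pairs it is $(0,\operatorname{mod}\mathbf kQ)$. Add pairs one at a time in increasing order. By Lemma 3 and Lemma 1, each pair with $M(\pi)\in\mathcal S(<)$ contributes an edge labelled $M(\pi)$, and the other pairs change nothing. $\square$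

## 4. Every path in type $A$ comes from an admissible order

We now prove Theorem 3(a). For a heart $\mathcal H$ let $\mathcal U_{\mathcal H}$ be its aisle, and $\mathcal U_Q=\mathcal U_{\mathcal H_Q}$. The first lemma says that all hearts on a path come from torsion pairs of modules (Happel–Reiten–Smalø; Beligiannis–Reiten, *Mem. AMS* 883, Thm I.3.1). In the present hereditary situation the proof is short.

**Lemma 5.** Let $\mathcal H$ be the heart of a bounded t-structure with aisle $\mathcal U$ satisfying $\mathcal U_Q[1]\subset\mathcal U\subset\mathcal U_Q$. Put $\mathcal T=\mathcal H\cap\mathcal H_Q$, $\mathcal F=\mathcal H[-1]\cap\mathcal H_Q$. Then $(\mathcal T,\mathcal F)$ is a torsion pair in $\mathcal H_Q$, $\mathcal H=\mathcal H(\mathcal T,\mathcal F)$, and $\mathcal T=\mathcal U\cap\mathcal H_Q$.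

*Proof.* **Shape of $\mathcal H$.** Let $E\in\mathcal H$. Since $E\in\mathcal U_Q$, its cohomology vanishes in positive degrees. Since $\operatorname{Hom}(\mathcal U[1],E)=0$ and $\mathcal U_Q[2]\subset\mathcal U[1]$, it vanishes in degrees $\le-2$. So $E\cong F[1]\oplus T$ with modules $F,T$, and both summands are in $\mathcal H$, i.e. $T\in\mathcal T$, $F\in\mathcal F$. Hence $\mathcal H\subset\langle\mathcal F[1],\mathcal T\rangle\subset\mathcal H$.

**Torsion pair.** $\operatorname{Hom}(\mathcal T,\mathcal F)\subset\operatorname{Hom}(\mathcal H,\mathcal H[-1])=0$. Let $N$ be a module and $A\to N\to B\to A[1]$ its triangle with $A\in\mathcal U$, $B\in\mathcal U^\perp$. Note $N[1]\in\mathcal U_Q[1]\subset\mathcal U$, and $\operatorname{Hom}(\mathcal U[1],N)=0$ since $\mathcal U[1]\subset\mathcal U_Q[1]$. From $B[-1]\to A\to N$ and $\operatorname{Hom}(\mathcal U[1],B[-1])=\operatorname{Hom}(\mathcal U[2],B)=0$ we get $A\in(\mathcal U[1])^\perp$, so $A\in\mathcal H$. From $N\to B\to A[1]$ with $N,A[1]\in\mathcal U[-1]$ we get $B[1]\in\mathcal U$. Also $B[1]\in(\mathcal U[1])^\perp$, so $B[1]\in\mathcal H$. Write $A=T'\oplus F'[1]$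 and $B=T''[-1]\oplus F''$ with $T',T''\in\mathcal T$, $F',F''\in\mathcal F$. The cohomology sequence contains $H^{-2}(B)=0\to F'\to H^{-1}(N)=0$ and $H^1(N)=0\to T''\to H^2(A)=0$, so $F'=T''=0$. What is left is $0\to T'\to N\to F''\to0$.

**Last equality.** If $N\in\mathcal U\cap\mathcal H_Q$, then $\operatorname{Hom}(\mathcal U[1],N)=0$ as above, so $N\in\mathcal H$. $\square$

Call a set $L$ of pairs *biclosed* if for $i<k<j$: $ik,kj\in L$ implies $ij\in L$ (closed), and $ij\in L$ implies $ik\in L$ or $kj\in L$ (coclosed). For an arrangement $w$ of $0,\dots,n$ in a row, its inversion set consists of the pairs $i<j$ with $j$ before $i$. The weak order on $\mathfrak S_{n+1}$ is inclusion of inversion sets.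

**Example.** For $n=2$, the arrangement $1,0,2$ has inversion set $\{01\}$. The set $\{02\}$ is not coclosed, and $\{01,12\}$ is not closed.

**Lemma 6.** Biclosed sets are exactly the inversion sets of arrangements. If $L\subsetneq L'$ are biclosed, there is a pair $\pi\in L'\setminus L$ with $L\cup\{\pi\}$ biclosed. Hence any chain of biclosed sets from $\emptyset$ to the set of all pairs refines to one adding one pair at a time. The order in which pairs are added is admissible, and every admissible order arises in this way.

*Proof.* (The facts are standard; see Björner–Brenti, *Combinatorics of Coxeter Groups*, Ch. 3.) **Arrangements.** An inversion set is biclosed because "before" is transitive. Given a biclosed $L$ and $i<j$, put $i$ before $j$ if $ij\notin L$, and $j$ before $i$ if $ij\in L$. A cycle on $i<k<j$ would mean $ik,kj\notin L$, $ij\in L$, or $ik,kj\in L$, $ij\notin L$. Both are excluded. So there are no 3-cycles, the relation is a total order, and $L$ is its inversion set.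

**One-step enlargement.** Let $w,w'$ be the arrangements of $L\subsetneq L'$. Suppose no neighbors $a,b$ in $w$, with $a$ just before $b$ and $a<b$, have $ab\in L'$. Then for all neighbors $a$ just before $b$ in $w$, $a$ is before $b$ in $w'$: if $a<b$ by assumption, and if $a>b$ because $ba\in L\subset L'$. So $w'=w$, a contradiction. Hence some such neighbors have $ab\in L'\setminus L$, and swapping them gives the arrangement with inversion set $L\cup\{ab\}$.

**Admissibility.** All initial segments of a total order are biclosed iff for all $i<k<j$ the pair $ij$ comes before the later of $ik,kj$ (closedness) and after the earlier one (coclosedness), i.e. iff the order is admissible. $\square$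

*Proof of Theorem 3(a).* Corollary 4 shows $p(<)\in\mathrm{dpath}(Q)$, and Lemma 6 identifies admissible orders with maximal chains. Conversely, let $\mathcal H^0=\mathcal H_Q\to\dots\to\mathcal H^m=\mathcal H_Q[1]$ be a path with labels $M_1,\dots,M_m$ in order of traversal.

**Step 1: torsion pairs.** We replace hearts by torsion pairs. A forward tilt $\mathcal H'=\langle\mathcal Y[1],\mathcal X\rangle$ of $\mathcal H$ has $\mathcal U_{\mathcal H'}\subset\mathcal U_{\mathcal H}$. So $\mathcal U_Q[1]\subset\mathcal U_{\mathcal H^t}\subset\mathcal U_Q$, and Lemma 5 gives $\mathcal H^t=\mathcal H(\mathcal T^t,\mathcal F^t)$ with $\mathcal T^{t+1}\subset\mathcal T^t$ and $\mathcal F^t\subset\mathcal F^{t+1}$. The label $M_{t+1}$ is simple, hence indecomposable, in $\mathcal H^t$, so it is $N$ or $N[1]$ for a module $N$. As $M_{t+1}[1]\in\mathcal H^{t+1}$ has cohomology only in degrees $-1,0$, it is a module. So $M_{t+1}\in\mathcal H^t\cap\mathcal H^{t+1}[-1]\cap\mathcal H_Q=\mathcal T^t\cap\mathcal F^{t+1}$. Conversely let $E\in\mathcal H^t\cap\mathcal H^{t+1}[-1]$, with torsion sequence $0\to X\to E\to Y\to0$ for the tilt,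 so $Y\in\langle M_{t+1}\rangle$ and $X\in\mathcal H^{t+1}$. Then $\operatorname{Hom}(X,E)\subset\operatorname{Hom}(\mathcal H^{t+1},\mathcal H^{t+1}[-1])=0$, so $X=0$ and $E\in\langle M_{t+1}\rangle=\operatorname{add}M_{t+1}$. Altogether
$$\mathcal T^t\cap\mathcal F^{t+1}=\operatorname{add}M_{t+1}.\tag{2}$$

**Step 2: biclosed sets.** We attach to each $\mathcal F^t$ a set of pairs. Let $L_t$ be the set of pairs $(i,j)$ that can be subdivided into intervals $(k_a,k_{a+1})$ with all $M(k_a,k_{a+1})\in\mathcal F^t$. Then $L_0=\emptyset$, $L_m$ is everything, and $L_t\subset L_{t+1}$. Concatenating subdivisions shows $L_t$ is closed. For coclosedness let $(i,j)\in L_t$ and $i<k<j$. If $k$ is an endpoint of a piece, both $(i,k),(k,j)\in L_t$. If $k$ is strictly inside a piece $(p,q)$, one of $M(p,k),M(k,q)$ is a submodule of $M(p,q)$, so it is in $\mathcal F^t$. In the first case $(i,k)\in L_t$, in the second $(k,j)\in L_t$. By Lemma 6 there is an admissible order $<$ having all $L_t$ among its initial segments.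

**Step 3: $\mathcal F_{L_t}=\mathcal F^t$.** This shows that $p(<)$ passes through every $\mathcal H^t$. If $X\in\mathcal F^t$, its indecomposable submodules are in $\mathcal F^t$, hence low for $L_t$, so $X\in\mathcal F_{L_t}$. Suppose $X\in\mathcal F_{L_t}\setminus\mathcal F^t$. Its torsion part for $(\mathcal T^t,\mathcal F^t)$ is nonzero. Let $Y=M(p,q)\in\mathcal T^t$ be an indecomposable summand of it. As $Y$ is a submodule of $X$, $(p,q)\in L_t$. Let $p=k_0<\dots<k_r=q$ be a subdivision with pieces in $\mathcal F^t$. Declare $k_0$ to have type $D$ and $k_r$ type $U$, and give the other $k_a$ the type $\varepsilon_{k_a}$. If $a$ is the largest index with $k_a$ of type $D$, then $k_{a+1}$ has type $U$, so $M(k_a,k_{a+1})$ is a quotient of $Y$. This is a nonzero map from $\mathcal T^t$ to $\mathcal F^t$, a contradiction.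

**Step 4: no extra steps.** Finally, $p(<)$ goes from $\mathcal H^t$ to $\mathcal H^{t+1}$ in one step. Let $\mathcal F^t\subset\mathcal F\subset\mathcal F^{t+1}$ with $\mathcal F$ torsion-free. By (2), $\mathcal T^t\cap\mathcal F$ is $0$ or $\operatorname{add}M_{t+1}$. Every $X\in\mathcal F$ is an extension of its torsion-free quotient in $\mathcal F^t$ by its torsion part, which lies in $\mathcal T^t\cap\mathcal F$. If $\mathcal T^t\cap\mathcal F=0$, then $\mathcal F=\mathcal F^t$. If it is $\operatorname{add}M_{t+1}$, then apply the same remark to $\mathcal F^{t+1}$: every object of $\mathcal F^{t+1}$ is an extension of an object of $\mathcal F^t$ by one of $\operatorname{add}M_{t+1}$, so $\mathcal F^{t+1}\subset\mathcal F$. Hence no torsion pair strictly between occurs in $p(<)$. The one step from $\mathcal H^t$ to $\mathcal H^{t+1}$ has label $M_{t+1}$ by (2) and Lemma 3, so $p(<)$ is the given path. $\blacksquare$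

## 5. Stability functions as points in the plane

Let $Z$ be a stability function on $\mathcal H_Q$, $Q$ of type $A_n$. Choose $\delta>0$ smaller than the phases of all simples and put $Z'=e^{-i\pi(1/2+\delta)}Z$. Phases of modules lie between the smallest phase of a simple and $1$, so $Z'$ maps nonzero modules into the open right half-plane, where the order of phases is the order of slopes. Put
$$P_0=0,\qquad P_k=\sum_{l\le k}Z'(S_l).$$
The $x$-coordinates of $P_0,\dots,P_n$ strictly increase, and $Z'(M(i,j))=P_j-P_i$. Let $s_{ij}$ be the slope of the line $P_iP_j$. Conversely, points with strictly increasing $x$-coordinates define a stability function by $Z(S_k)=i(P_k-P_{k-1})$, and again phase order is slope order.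

**Definition (above, below).** For $i<k<j$ say that $k$ is above $ij$ if $P_k$ is strictly above the line $P_iP_j$, and below $ij$ if it is strictly below.

Since $s_{ij}$ is a weighted mean of $s_{ik}$ and $s_{kj}$ with positive weights,
$$k\text{ above }ij\iff s_{ik}>s_{kj}\iff s_{ik}>s_{ij}>s_{kj},\tag{3}$$
and with all inequalities reversed for "below". If $k$ is not above, then $s_{ik}\le s_{ij}\le s_{kj}$, and if $k$ is not below, then $s_{ik}\ge s_{ij}\ge s_{kj}$.

**Example.** For $P_0=(0,0)$, $P_1=(1,1)$, $P_2=(2,0)$, $1$ is above $02$: $s_{01}=1>s_{02}=0>s_{12}=-1$.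

**Lemma 7.** $M(i,j)$ is $Z$-stable iff for all $i<k<j$: $k$ is above $ij$ if $\varepsilon_k=U$, and below $ij$ if $\varepsilon_k=D$.

*Proof.* **Necessity.** If $\varepsilon_k=U$, $M(k,j)$ is a submodule, so $s_{kj}<s_{ij}$, and $k$ is above $ij$. If $\varepsilon_k=D$, $M(i,k)$ is a submodule, so $s_{ik}<s_{ij}$, and $k$ is below.

**Sufficiency.** Let $\theta(X)=\det(Z'(M(i,j)),Z'(X))$. It is additive, vanishes on $M(i,j)$, and is negative iff $X$ has smaller phase than $M(i,j)$. Submodules are direct sums of interval submodules, so it suffices to show $\theta(M(p,q))<0$ for an interval submodule $M(p,q)\ne M(i,j)$. From $P_q-P_p=(P_j-P_p)+(P_q-P_i)-(P_j-P_i)$,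
$$\theta(M(p,q))=\theta(M(p,j))+\theta(M(i,q))$$
(reading $M(i,j)$ when $p=i$ or $q=j$). If $p>i$, then $\varepsilon_p=U$, $p$ is above $ij$, and $s_{pj}<s_{ij}$, so the first term is negative; if $p=i$, it is $0$. If $q<j$, then $\varepsilon_q=D$, $q$ is below, and $s_{iq}<s_{ij}$, so the second term is negative; if $q=j$, it is $0$. At least one is negative. $\square$

If all slopes $s_{ij}$ are distinct, slope order is admissible, and by Lemma 7 its set $\mathcal S(<)$ is the set of $Z$-stable indecomposables. This suggests a first approach to the conjecture: given $p(<)$, look for points whose slopes compare as in $<$. Not all comparisons are needed.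

**Lemma 8.** Let $<$ be admissible, and suppose there are points $P_0,\dots,P_n$ with increasing $x$-coordinates such that
$$s_{ik}<s_{kj}\iff ik<kj\qquad\text{for all }i<k<j,\tag{4}$$
and $s_{ik}\neq s_{kj}$ always. Then the weak equivalence class of $p(<)$ contains an induced path.

*Proof.* Each coincidence $s_{ij}=s_{kl}$ of two different slopes is a nontrivial linear equation in the $y$-coordinates. So a slight change of the $y$-coordinates makes all slopes distinct while keeping the finitely many strict conditions (4). The resulting slope order $<_s$ is admissible, and $\mathcal S(<_s)=\mathcal S(<)$, since this set only depends on the comparisons of $ik$ with $kj$. For the corresponding $Z$ the stable set is $\mathcal S(<_s)$ by Lemma 7, and $p(<_s)$ traverses it in order of increasing slope, i.e. phase. So $p(<_s)$ is induced and weakly equivalent to $p(<)$. $\square$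

## 6. Types $A_2$ and $A_3$ by hand

For $A_1$ there is nothing to compare. For $A_2$ the only comparison is that of $01$ with $12$, and we place $P_1$ above or below the line $P_0P_2$.

For $A_3$ there are four triples. Give the triple $ikj$, $i<k<j$, the sign $+$ if $ik>kj$ and $-$ if $ik<kj$, and list the signs of $012,013,023,123$ in this order. We claim that for an admissible order this list has at most one sign change. Reversing the order keeps admissibility and flips all signs, so assume $012$ has sign $+$, i.e. $01>02>12$.

If $013$ has sign $-$, then $01<03<13$. From $02<01<03$ and the fact that $03$ lies between $02$ and $23$ we get $02<23$, so $023$ has sign $-$. From $12<01<13$ and the fact that $13$ lies between $12$ and $23$ we get $12<23$, so $123$ has sign $-$. If $013$ has sign $+$ and $023$ has sign $-$, then $13<03<23$, and as $13$ lies between $12$ and $23$, we get $12<13<23$, so $123$ has sign $-$. So the list is one of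
$$++++,\quad +++-,\quad ++--,\quad +---.$$
All four occur for points. Take $P_0=(0,0)$, $P_1=(1,1)$, $P_2=(2,0)$, $P_3=(3,y)$. At $x=3$ the lines $P_1P_2$, $P_0P_2$, $P_0P_1$ have heights $-1,0,3$. Now $2$ is above $13$, $2$ is above $03$, $1$ is above $03$ iff $y<-1$, $y<0$, $y<3$ respectively. Choosing $y<-1$, $-1<y<0$, $0<y<3$, $y>3$ gives the four lists. Lists starting with $-$ follow by reflecting $y\mapsto-y$. By Theorem 3(a) and Lemma 8 the conjecture holds for all orientations of $A_3$.

## 7. Wiring diagrams and the case $n\le6$

*Proof of Theorem 3(b).* Let $2\le n\le6$. By Theorem 3(a) every path is some $p(<)$, so by Lemma 8 it suffices to find points satisfying (4). Condition (4) is about points; we find it on the dual side, where points become lines and slopes become abscissae of crossings.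

**Step 1: a wiring diagram.** We draw $<$ as curves. Let $N=\binom{n+1}2$, let $w_r$ be the arrangement of $0,\dots,n$ whose inversion set consists of the first $r$ pairs (Lemma 6), read from top to bottom. So $w_0=0,1,\dots,n$, and $w_r$ arises from $w_{r-1}$ by swapping the neighbors $a,b$, where $ab$ is the pair of rank $r$. (For $01<02<12$: $0,1,2$; then $1,0,2$; then $1,2,0$; then $2,1,0$.) Let $\ell_k$ be the graph of the continuous function $f_k$ with
$$f_k(x)=k(x-1)\ \ (x\le\tfrac12),\qquad f_k(x)=k(x-N)-\tfrac n2\ \ (x\ge N+\tfrac12),$$
with $f_k(r+\frac12)=-\frac p2$ if $k$ has position $p\in\{0,\dots,n\}$ from the top in $w_r$, and linear between consecutive half-integers. The definitions agree at $x=\frac12$, where $p=k$, and at $x=N+\frac12$, where $p=n-k$. For $i\neq j$, $f_i-f_j$ is $(i-j)(x-1)$ on the left and $(i-j)(x-N)$ on the right, so there are no crossings there. Between $r-\frac12$ and $r+\frac12$ only the two swapped curves cross, at $x=r$. So $\ell_i$ and $\ell_j$ cross exactly once, at abscissa the rank of $ij$.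

**Step 2: the projective plane.** We add the line at infinity. View the projective plane as $S^2/\pm1$, with $(x,y)$ corresponding to $\pm(x,y,1)$ up to scaling. The affine plane is the open upper hemisphere, and its boundary circle $C$, the equator, consists of the directions. Both ends of $\ell_k$ have slope $k$, so $\ell_k$ has a left end $\Lambda_k\in C$ in direction $(-1,-k)$ and a right end $-\Lambda_k$ in direction $(1,k)$. These give one point on the line at infinity $\ell_\infty$, where $\ell_k$ crosses it. Different $k$ give different points. So $\ell_0,\dots,\ell_n,\ell_\infty$ is an arrangement of $n+2\le8$ pseudolines: simple closed curves in the projective plane with connected complement, any two of which meet exactly once and cross there. By Goodman–Pollack (*J. Combin. Theory Ser. A* 29 (1980), 385–390), every arrangement of at most $8$ pseudolines is stretchable. So there is a homeomorphism $h$ of the projective plane carrying it to lines. After a projective map, $h(\ell_\infty)=\ell_\infty$. Let $\lambda_k=h(\ell_k)$.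

**Step 3: orientation.** We arrange that $h$ respects "left to right". Lift $h$ to a homeomorphism $\tilde h$ of $S^2$ commuting with the antipodal map. It preserves the equator $C$, and we choose the lift preserving the upper hemisphere. Compose with a rotation of the plane so that $\tilde h$ fixes the upward direction $\uparrow$; then it also fixes $\downarrow\,=-\uparrow$. If $\tilde h$ reverses the orientation of $C$, compose with $(x,y)\mapsto(-x,y)$. Now $\tilde h|_C$ fixes $\uparrow,\downarrow$ and preserves orientation. Counterclockwise, $C$ carries
$$\uparrow,\ \Lambda_0,\Lambda_1,\dots,\Lambda_n,\ \downarrow,\ -\Lambda_0,\dots,-\Lambda_n,$$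
and the images of these points appear in the same order. So $\tilde h(\Lambda_0),\dots,\tilde h(\Lambda_n)$ lie on the left half of $C$ in counterclockwise order: they are the left ends of $\lambda_0,\dots,\lambda_n$, these lines are not vertical, and their slopes satisfy $m_0<\dots<m_n$. Moreover $h$ maps $\ell_k$ to $\lambda_k$ with left end to left end, so the left-to-right order of crossings along $\ell_k$ and along $\lambda_k$ is the same.

**Step 4: dualize.** Write $\lambda_k: y=m_kx-c_k$ and put $P_k=(m_k,c_k)$. The $x$-coordinates $m_k$ increase. The crossing of $\lambda_i,\lambda_j$ has abscissa $\frac{c_j-c_i}{m_j-m_i}=s_{ij}$. For $i<k<j$ the two crossings of $\ell_k$ with $\ell_i$ and with $\ell_j$ are distinct, with abscissae the ranks of $ik$ and $kj$. Comparing along $\lambda_k$ gives $s_{ik}\ne s_{kj}$ and (4). For $n=1$ there is nothing to show. $\blacksquare$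

## 8. A Pappus inequality, and why it does not yet refute the conjecture

For larger $n$ the obstruction to (4) is the following.

**Lemma 9.** There are no points $P_0,P_2,P_3,P_4,P_5,P_7,P_8,P_{10}$, with $x$-coordinates strictly increasing in this order, whose slopes satisfy
$$s_{05},\ s_{25},\ s_{35},\ s_{57},\ s_{58},\ s_{5,10}\ >\ s_{45},\tag{5}$$
$$s_{5,10}\le s_{35},\qquad s_{25}<s_{58},\qquad s_{57}\le s_{05},\tag{6}$$
$$s_{48}\le s_{4,10},\qquad s_{04}\le s_{24},\qquad s_{34}\le s_{47}.\tag{7}$$

*Proof.* **Normalization.** An affine map $(x,y)\mapsto(\alpha x+\beta,\gamma y+\delta x+\eta)$ with $\alpha,\gamma>0$ replaces each slope $s$ by $(\gamma s+\delta)/\alpha$ and keeps the order of the $x$-coordinates. So all relations are preserved, and we may assume $P_4=(0,0)$, $P_5=(1,0)$. Then $s_{45}=0$.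

**Three numbers per point.** For $k\in\{0,2,3,7,8,10\}$ and $P_k=(x_k,y_k)$ let
$$a_k=\frac{y_k}{x_k-1},\qquad b_k=\frac{y_k}{x_k},\qquad u_k=\frac{x_k-1}{x_k}=1-\frac1{x_k},$$
so $a_k$ and $b_k$ are the slopes of the lines $P_kP_5$ and $P_kP_4$, and $b_k=a_ku_k$. From $x_0<x_2<x_3<0$ and $1<x_7<x_8<x_{10}$,
$$0<u_7<u_8<u_{10}<1<u_0<u_2<u_3.$$
By (5) all $a_k>0$, hence all $b_k>0$.

**The product.** By (6), $a_{10}\le a_3$, $a_2<a_8$, $a_7\le a_0$. By (7), $b_8\le b_{10}$, $b_0\le b_2$, $b_3\le b_7$. Also $u_{10}<u_0$, $u_2<u_3$, $u_7<u_8$. All numbers are positive, so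
$$b_{10}b_2b_7=(a_{10}a_2a_7)(u_{10}u_2u_7)<(a_3a_8a_0)(u_0u_3u_8)=b_3b_8b_0\le b_7\,b_{10}\,b_2,$$
a contradiction. $\square$

Behind the proof are three bijections between $\{2,7,10\}$ and $\{0,3,8\}$, one for each of $a,b,u$. Equality of the paired values of $a$ means that $\{3,5,10\},\{2,5,8\},\{0,5,7\}$ are collinear triples. Equality for $b$ means this for $\{4,8,10\},\{0,2,4\},\{3,4,7\}$. Equality for $u$ means that $\{0,10\},\{2,3\},\{7,8\}$ are on common vertical lines, i.e. collinear with the vertical point at infinity. By $b_k=a_ku_k$, any eight of these nine equalities imply the ninth (all factors being nonzero). This is the Pappus configuration: each of the nine points is on three of the nine lines, and the pairs of points on no common line form the three triangles $\{4,5,\infty\},\{0,3,8\},\{2,7,10\}$. The obstruction is the non-Pappus configuration with one of its nine points at vertical infinity.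

The next section exhibits an admissible order $<$ on the pairs from $\{0,\dots,10\}$ with
$$04,24,34>45,\quad 45<57,\ 58,\ (5,10),\quad (5,10)<35,\ \ 25<58,\ \ 57<05,\quad 48<(8,10),\ \ 02<24,\ \ 34<47 .\tag{8}$$
Points satisfying (4) for this order would satisfy (5)–(7), by (3). So they do not exist, even if only the eight indices $0,2,3,4,5,7,8,10$ are kept. After renumbering these as $0,\dots,7$, we see that the realization statement (4), on which Section 7 rests, is false for $n=7$. This is the exact point where the approach of Sections 5–7 stops.

This still does not refute the conjecture, in $A_7$ or elsewhere, because the weak equivalence class remembers less than the comparisons of $ik$ with $kj$. It remembers only the set $\mathcal S(<)$. Membership of $M(i,j)$ in $\mathcal S(<)$ says that *all* comparisons at $i<k<j$ are as prescribed by $\varepsilon_k$. Nonmembership says only that *at least one* of them is not. Of the six inequalities (6), (7), only $s_{25}<s_{58}$ will come from a membership, that of $(2,8)$. The other five say that a prescribed comparison fails, so they must come from nonmembers $(3,10),(0,7),(4,10),(0,4),(3,7)$,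 and in each case we have to prove that all other comparisons for this pair hold. The idea is to propagate "above" and "below" with a rule for nested chords, and to add three points $P_1,P_6,P_9$ whose memberships supply the missing information:

- $P_1$: the pairs $(0,2),(1,7)$ will force $2$ to be above $07$.
- $P_9$: the pairs $(3,9),(8,10)$ will force $8$ to be above $(3,10)$.
- $P_6$: the pairs $(4,6),(5,10)$ will force $s_{45}<s_{5,10}$.

With these indices the quiver has ten vertices, and the orientation has to be $\varepsilon_k=U$ at the indices wanted above and $D$ at those wanted below.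

## 9. An admissible order on the pairs from $\{0,\dots,10\}$

For $Q_{10}$ we have $\varepsilon_5=\varepsilon_6=D$ and $\varepsilon_k=U$ for $k=1,2,3,4,7,8,9$.

**Step 1: a slope order.** We start from actual points, nearly in the forbidden position:
$$\begin{array}{llll}
P_0=(-200,-1380)&P_1=(-150,-827)&P_2=(-11,-77)&P_3=(-10,-30)\\
P_4=(0,0)&P_5=(20,0)&P_6=(38,4)&P_7=(39,118)\\
P_8=(40,34)&P_9=(90,80)&P_{10}=(200,175)&
\end{array}$$
The slopes $s_{ij}$, for $j=i+1,\dots,10$ (exact, or rounded to three decimals), are:

- $i=0$: $11.06,\ \tfrac{1303}{189}\approx6.894,\ 7.105,\ 6.9,\ \tfrac{69}{11}\approx6.273,\ 5.815,\ 6.268,\ 5.892,\ 5.034,\ 3.888$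
- $i=1$: $5.396,\ 5.693,\ 5.513,\ 4.865,\ 4.420,\ 5,\ 4.532,\ 3.779,\ 2.863$
- $i=2$: $47,\ 7,\ \tfrac{77}{31}\approx2.484,\ 1.653,\ 3.9,\ \tfrac{37}{17}\approx2.176,\ 1.554,\ 1.194$
- $i=3$: $3,\ 1,\ 0.708,\ 3.020,\ 1.28,\ 1.1,\ 0.976$
- $i=4$: $0,\ 0.105,\ \tfrac{118}{39}\approx3.026,\ 0.85,\ 0.889,\ 0.875$
- $i=5$: $0.222,\ \tfrac{118}{19}\approx6.211,\ 1.7,\ 1.143,\ \tfrac{35}{36}\approx0.972$
- $i=6$: $114,\ 15,\ 1.462,\ 1.056$
- $i=7$: $-84,\ -0.745,\ 0.354$
- $i=8$: $0.92,\ 0.881$
- $i=9$: $0.864$

All 55 slopes are distinct, and slope order $<_0$ is the admissible order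
$$\begin{aligned}
&78,\,79,\,45,\,46,\,56,\,(7,10),\,36,\,48,\,(9,10),\,(4,10),\,(8,10),\,49,\,89,\,(5,10),\,(3,10),\,35,\,(6,10),\,39,\\
&59,\,(2,10),\,38,\,69,\,29,\,26,\ \mathbf{58},\,\mathbf{28},\,\mathbf{25},\ (1,10),\,34,\,37,\,47,\,19,\,(0,10),\,27,\,16,\,18,\,15,\,17,\\
&09,\,12,\,14,\,13,\,06,\,08,\,57,\,07,\,05,\,02,\,04,\,24,\,03,\,01,\,68,\,23,\,67
\end{aligned}$$
(increasing from left to right).

**Step 2: one reversal.** We create the inequality that no points can have. Exactly three slopes lie in $[1.7,\frac{77}{31}]$, namely $s_{58}=1.7<s_{28}=\frac{37}{17}<s_{25}=\frac{77}{31}$. So $58,28,25$ are consecutive in $<_0$. Let $<$ be obtained from $<_0$ by reversing these three, so that $25<28<58$. This is admissible. Any two of the pairs $25,28,58$ involve all of $2,5,8$, so a triple $\{i,k,j\}\neq\{2,5,8\}$ involves at most one of them, and the relative order of its three pairs is unchanged. For $\{2,5,8\}$, the pair $28$ is still in the middle.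

Put $\mathcal S=\mathcal S(<)$. By Corollary 4, $\mathcal S$ is the label set of $p(<)\in\mathrm{dpath}(Q_{10})$. Membership is read off from the slopes, except that now $25<58$, which affects only the pair $28$. The relations (8) are visible from the list: $6.9,7,3>0$; $0<6.211,\,1.7,\,0.972$; $0.972<1$; the reversal; $6.211<6.273$; $0.85<0.881$; $6.894<7$; $3<3.026$.

**Step 3: members.** The following pairs are in $\mathcal S$. For each $k$ we give the comparison of $ik$ with $kj$; we need $>$ if $\varepsilon_k=U$ and $<$ if $\varepsilon_k=D$, i.e. for $k=5,6$.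

- $(0,2)$: $k=1$: $11.06>5.396$.
- $(0,5)$: $1$: $11.06>4.865$; $2$: $6.894>2.484$; $3$: $7.105>1$; $4$: $6.9>0$.
- $(1,7)$: $2$: $5.396>3.9$; $3$: $5.693>3.020$; $4$: $5.513>3.026$; $5$: $4.865<6.211$; $6$: $4.420<114$.
- $(2,4)$: $3$: $47>3$.
- $(2,5)$: $3$: $47>1$; $4$: $7>0$.
- $(2,7)$: $3$: $47>3.020$; $4$: $7>3.026$; $5$: $2.484<6.211$; $6$: $1.653<114$.
- $(2,8)$: $3$: $47>1.28$; $4$: $7>0.85$; $5$: $25<58$ by the reversal; $6$: $1.653<15$; $7$: $3.9>-84$.
- $(3,5)$: $4$: $3>0$.
- $(3,8)$: $4$: $3>0.85$; $5$: $1<1.7$; $6$: $0.708<15$; $7$: $3.020>-84$.
- $(3,9)$: $4$: $3>0.889$; $5$: $1<1.143$; $6$: $0.708<1.462$; $7$: $3.020>-0.745$; $8$: $1.28>0.92$.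
- $(4,6)$: $5$: $0<0.222$.
- $(4,7)$: $5$: $0<6.211$; $6$: $0.105<114$.
- $(4,8)$: $5$: $0<1.7$; $6$: $0.105<15$; $7$: $3.026>-84$.
- $(5,7)$: $6$: $0.222<114$.
- $(5,8)$: $6$: $0.222<15$; $7$: $6.211>-84$.
- $(5,10)$: $6$: $0.222<1.056$; $7$: $6.211>0.354$; $8$: $1.7>0.881$; $9$: $1.143>0.864$.
- $(8,10)$: $9$: $0.92>0.864$.

**Step 4: nonmembers.** The following pairs are not in $\mathcal S$, because the comparison shown is the wrong way round.

- $(0,4)$: $k=2$ (type $U$): $\frac{1303}{189}<7$.
- $(0,7)$: $k=5$ (type $D$): $\frac{69}{11}>\frac{118}{19}$.
- $(3,7)$: $k=4$ (type $U$): $3<\frac{118}{39}$.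
- $(3,10)$: $k=5$ (type $D$): $1>\frac{35}{36}$.
- $(4,10)$: $k=8$ (type $U$): $0.85<0.881$.

## 10. No stability function has this stable set

Suppose $Z$ is a stability function whose set of stable indecomposables is $\mathcal S$. Take its points $P_0,\dots,P_{10}$ and slopes $s_{ij}$ as in Section 5. From now on these are unrelated to the points of Section 9. We use only the members and nonmembers just listed, through Lemma 7, and derive (5), (6), (7). The tool is this rule for nested chords.

**Rule (R).** If $k$ is above $ij$, then each $l$ with $i<l<k$ that is above $ik$, and each $l$ with $k<l<j$ that is above $kj$, is above $ij$. Similarly with "below".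

Indeed, if $P_k$ is above the line $P_iP_j$, then the line $P_iP_k$ is above the line $P_iP_j$ over $(x_i,x_k]$, and $P_kP_j$ is above it over $[x_k,x_j)$.

**Step 0: positivity (5).** Since $(0,5),(2,5),(3,5)\in\mathcal S$ and $\varepsilon_4=U$, $4$ is above these chords, so $s_{05},s_{25},s_{35}>s_{45}$. Since $(4,7),(4,8)\in\mathcal S$ and $\varepsilon_5=D$, $5$ is below these chords, so $s_{57},s_{58}>s_{45}$. From $(4,6)\in\mathcal S$ we get $s_{45}<s_{56}$, and from $(5,10)\in\mathcal S$ with $\varepsilon_6=D$ we get $s_{56}<s_{5,10}$. So $s_{5,10}>s_{45}$.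

**Step 1: $s_{25}<s_{58}$.** This is $(2,8)\in\mathcal S$ with $\varepsilon_5=D$.

**Step 2: $s_{34}\le s_{47}$.** We show that $(3,7)$ can fail only at $4$. From $(3,8)\in\mathcal S$ with $\varepsilon_5=D$: $s_{35}<s_{58}$. From $(5,8)\in\mathcal S$ with $\varepsilon_7=U$: $s_{58}<s_{57}$. So $s_{35}<s_{57}$, i.e. $5$ is below $37$. As $(5,7)\in\mathcal S$, $6$ is below $57$, hence below $37$ by (R). Since $(3,7)\notin\mathcal S$, $4$ is not above $37$.

**Step 3: $s_{04}\le s_{24}$.** We show that $(0,4)$ fails at $2$. If $2$ were above $04$, then $3$ (above $24$, as $(2,4)\in\mathcal S$) and $1$ (above $02$, as $(0,2)\in\mathcal S$) would be above $04$ by (R). Then $(0,4)\in\mathcal S$, a contradiction. So $2$ is not above $04$.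

**Step 4: $s_{57}\le s_{05}$.** We show that $(0,7)$ fails at $5$. From $(0,2)\in\mathcal S$: $s_{02}>s_{12}$. From $(1,7)\in\mathcal S$ with $\varepsilon_2=U$: $s_{12}>s_{27}$. So $s_{02}>s_{27}$, i.e. $2$ is above $07$. By (R), $1$ (above $02$) and $3,4$ (above $27$, as $(2,7)\in\mathcal S$) are above $07$. If $5$ were below $07$, then $6$ (below $57$) would be below $07$ too, and $(0,7)\in\mathcal S$, a contradiction. So $5$ is not below $07$.

**Step 5: $s_{48}\le s_{4,10}$.** We show that $(4,10)$ fails at $8$. By Step 0, $s_{45}<s_{5,10}$, so $5$ is below $(4,10)$. As $6$ is below $(5,10)$, it is below $(4,10)$ by (R). If $8$ were above $(4,10)$, then $7$ (above $48$, as $(4,8)\in\mathcal S$) and $9$ (above $(8,10)$, as $(8,10)\in\mathcal S$) would be above it too, and $(4,10)\in\mathcal S$, a contradiction. So $8$ is not above $(4,10)$.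

**Step 6: $s_{5,10}\le s_{35}$.** We show that $(3,10)$ fails at $5$. From $(3,9)\in\mathcal S$ with $\varepsilon_8=U$: $s_{38}>s_{89}$. From $(8,10)\in\mathcal S$: $s_{89}>s_{8,10}$. So $8$ is above $(3,10)$. By (R), $4,7$ (above $38$, as $(3,8)\in\mathcal S$) and $9$ (above $(8,10)$) are above $(3,10)$. If $5$ were below $(3,10)$, then $6$ (below $(5,10)$) would be below it too, and $(3,10)\in\mathcal S$, a contradiction. So $5$ is not below $(3,10)$.

*Proof of Theorem 1.* Step 0 is (5); Steps 6, 1, 4 are the three parts of (6); Steps 5, 3, 2 are the three parts of (7). By Lemma 9 such points do not exist. So $\mathcal S$, the label set of $p(<)$, is not the stable set of any stability function. A path induced by $Z$ has the $Z$-stable set as its label set, so the weak equivalence class of $p(<)$ contains no induced path, and the conjecture is false. $\blacksquare$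

## 11. Attaching sinks and sources

*Proof of Theorem 2.* The counterexample is carried to larger quivers one vertex at a time. Call a set $\mathcal S$ of indecomposables of a Dynkin quiver *bad* if

- (i) it is the set of labels $M_1,\dots,M_m$ of a chain of torsion pairs $(\mathcal T_t,\mathcal F_t)$ from $(\operatorname{mod},0)$ to $(0,\operatorname{mod})$ with $\mathcal T_{t+1}\subset\mathcal T_t$ and $\mathcal T_t\cap\mathcal F_{t+1}=\operatorname{add}M_{t+1}$;
- (ii) it is not the stable set of any stability function.

By Lemma 1, (i) makes $\mathcal S$ the label set of a path in $\mathrm{dpath}$. By Lemma 3 and Section 10, $\mathcal S(<)$ is bad for $Q_{10}$. A connected Dynkin quiver containing $Q_{10}$ as a full subquiver is a tree, obtained from $Q_{10}$ by successively attaching leaves, and a leaf is a sink or a source. So it suffices to show: *if $v$ is a sink or source of $Q$ and $Q'=Q\setminus v$ has a bad set $\mathcal S'$, then $\mathcal S'\cup\{S_v\}$ is bad for $Q$.* We use that $\operatorname{mod}\mathbf kQ'$ is a Serre subcategory of $\operatorname{mod}\mathbf kQ$, i.e. closed under submodules, quotients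 and extensions.

**Condition (ii).** Suppose $Z$ has stable set $\mathcal S'\cup\{S_v\}$. Modules supported on $Q'$ have the same submodules in both categories, so the restriction of $Z$ to $\operatorname{mod}\mathbf kQ'$ has as stable set the members of $\mathcal S'\cup\{S_v\}$ supported on $Q'$, that is $\mathcal S'$. This contradicts that $\mathcal S'$ is bad.

**Condition (i), $v$ a sink.** Let $(\mathcal T'_t,\mathcal F'_t)$ be the chain for $\mathcal S'$. We keep the torsion-free classes. Each $X$ has the submodule $X_v\cong S_v^r$, its part at $v$, with $X/X_v\in\operatorname{mod}\mathbf kQ'$. The class $\mathcal F'_t$ is closed under submodules and extensions in $\operatorname{mod}\mathbf kQ$, so it is a torsion-free class there. Maps from $X$ to $\mathcal F'_t$ kill $X_v$, so its torsion class is $\mathcal T_t=\{X:X/X_v\in\mathcal T'_t\}$. These decrease with $t$. Objects of $\mathcal F'_{t+1}$ have $X_v=0$, so $\mathcal T_t\cap\mathcal F'_{t+1}=\mathcal T'_t\cap\mathcal F'_{t+1}$, and the labels are unchanged. The first pair is $(\operatorname{mod}\mathbf kQ,0)$ and the last is $(\operatorname{add}S_v,\operatorname{mod}\mathbf kQ')$.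 Appending $(0,\operatorname{mod}\mathbf kQ)$ gives the new intersection $\operatorname{add}S_v$ and adds the label $S_v$.

**Condition (i), $v$ a source.** Now we keep the torsion classes. Each $X$ has a largest submodule $X'$ supported on $Q'$, with $X/X'\cong S_v^r$. The class $\mathcal T'_t$ is closed under quotients and extensions in $\operatorname{mod}\mathbf kQ$, so it is a torsion class there. Maps from $\mathcal T'_t$ to $X$ land in $X'$, so its torsion-free class is $\mathcal F_t=\{X:X'\in\mathcal F'_t\}$. Objects of $\mathcal T'_t$ satisfy $X'=X$, so $\mathcal T'_t\cap\mathcal F_{t+1}=\mathcal T'_t\cap\mathcal F'_{t+1}$. The first pair is $(\operatorname{mod}\mathbf kQ',\operatorname{add}S_v)$. Prepending $(\operatorname{mod}\mathbf kQ,0)$ gives the intersection $\operatorname{add}S_v$ and adds the label $S_v$. The last pair has $\mathcal T'_t=0$, so the chain ends at $(0,\operatorname{mod}\mathbf kQ)$.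

**Types.** For $n\ge10$ the diagram $A_n$ contains a path with ten vertices, and for $n\ge11$ the diagram $D_n$ contains a path with $n-1\ge10$ vertices. So suitable orientations contain $Q_{10}$ as a full subquiver. $\blacksquare$
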